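\title{Bass numbers of the absolute integral closure in equicharacteristic zero}

\begin{abstract}
Let $(R,\mathfrak m,k)$ be a Noetherian local domain containing $\mathbb Q$, let $d=\dim R$, and let $R^+$ be its absolute integral closure. We prove that if $\operatorname{Ext}^i_R(k,R^+)=0$ for a single $i\ge d$, then $R$ is regular. No excellence, normality or completeness is assumed. We also determine which Bass numbers of $R^+$ vanish when $R$ is regular, and we prove a companion statement for $\operatorname{Tor}$ over Gorenstein rings. The proof first reduces to normal Gorenstein rings by means of a derived completion of $R^+$. It then realizes reflexive modules of rank one and two as direct summands of finite normal extensions, using Kummer extensions and quadratic covers.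
\end{abstract}

\section{Introduction}

Let $(R,\mathfrak m,k)$ be a Noetherian local ring of dimension $d$. For an $R$-module $M$, finitely generated or not, the $i$-th \emph{Bass number} of $M$ is the cardinal
\[
\mu_i(M)=\dim_k\operatorname{Ext}^i_R(k,M).
\]
It counts the copies of the injective hull $E=E_R(k)$ in the $i$-th term of a minimal injective resolution of $M$. If $R$ is regular, then $k$ has projective dimension $d$, so $\mu_i(M)=0$ for every $M$ and every $i>d$. How much of the converse a single module detects depends on the module. For $M=k$, the vanishing of one $\mu_i(k)$ forces $R$ to be regular. For $M=R$, the vanishing of one $\mu_i(R)$ with $i>d$ forces $R$ only to be Gorenstein. For a domain with $d\ge1$ and fraction field $K$, the module $M=K$ is injective with $\operatorname{Hom}_R(k,K)=0$; all its Bass numbers vanish and it detects nothing.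

Now let $R$ be a domain. Its \emph{absolute integral closure} $R^+$ is the integral closure of $R$ in an algebraic closure $\overline K$ of $K$. Suppose that $R$ has \emph{equicharacteristic zero}, that is, $\mathbb Q\subseteq R$. If $R$ is normal, a trace map makes $R$ a direct summand of $R^+$, so $R^+$ detects at least what $R$ detects. The same trace makes every finite normal extension of $R$ a direct summand of $R^+$, and these extensions have many direct summands of their own. One is led to guess that $R^+$ is as sensitive a test module as $k$. This is the question posed by Asgharzadeh and Mahdavi \cite{AM}: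

\begin{quote}
\emph{If $(R,\mathfrak m,k)$ is a Noetherian local domain of equicharacteristic zero and $\mu_i(R^+)=0$ for some $i\ge\dim R+1$, is $R$ regular?}
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:A}
Let $(R,\mathfrak m,k)$ be a Noetherian local domain with $\mathbb Q\subseteq R$, and let $d=\dim R$. If $\mu_i(R^+)=0$ for some $i\ge d$, then $R$ is regular.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $R$ and $d$ be as in Theorem~\ref{thm:A}.
\begin{enumerate}
\item[(1)] Always $\mu_d(R^+)\ne0$. If $R$ is not regular, then $\mu_i(R^+)\ne0$ for all $i\ge d$. Hence, for each fixed $i\ge d+1$, the ring $R$ is regular if and only if $\mu_i(R^+)=0$.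
\item[(2)] If $R$ is regular and $d\ge2$, then $\mu_i(R^+)\ne0$ if and only if $2\le i\le d$. If $R$ is regular and $d\le1$, then $\mu_i(R^+)\neq0$ if and only if $i=d$.
\item[(3)] If $R$ is normal and $d\ge2$, then $\mu_0(R^+)=\mu_1(R^+)=0$. So for $d=2$ the range $i\ge d$ in Theorem~\ref{thm:A} cannot be enlarged.
\item[(4)] If $R$ is Gorenstein and $\operatorname{Tor}^R_i(k,R^+)=0$ for some $i\ge\max(d,1)$, or for some $i\ge1$ when $R$ is also normal, then $R$ is regular.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:A} has three stages. First, one vanishing Bass number in degree $\ge d$ forces all later ones to vanish (Section~\ref{sec:prelim}). Second, $R$ is Cohen--Macaulay, normal and Gorenstein, and all its finite normal extensions have finite projective dimension (Section~\ref{sec:reduction}). The obstacle here is that the hypothesis concerns only the maximal ideal, while normality concerns primes of height one. Third, a singular ring has a finite normal extension with a direct summand of infinite projective dimension. Divisorial modules are such summands (Section~\ref{sec:rankone}), which settles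 the case in which $R$ is not a UFD. Over a UFD we turn a reflexive module of rank two into a divisorial module on a double cover (Sections~\ref{sec:pencil} and~\ref{sec:ranktwo}) and find such a module of infinite projective dimension (Section~\ref{sec:infinite}). Section~\ref{sec:examples} works two small cases by hand, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}.

The hypothesis $\mathbb Q\subseteq R$ enters in four ways: degrees of field extensions and the number $2$ are invertible; finite field extensions are separable; coefficients can be chosen generically in the infinite field $\mathbb Q$; and a power series with zero partial derivatives is constant.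

\section{Background, rigidity and the trace}\label{sec:prelim}

Throughout, $(R,\mathfrak m,k)$ is a Noetherian local domain containing $\mathbb Q$, $d=\dim R$, $K=\operatorname{Frac}R$ and $X=R^+$. A \emph{finite extension} is a finite field extension inside a fixed algebraic closure. For a finite extension $L/K$, let $S_L$ be the integral closure of $R$ in $L$; thus $R^+$ is the directed union of the rings $S_L$. Complexes are graded cohomologically, and $\operatorname{Ext}^j_R(C,Y)=H^j(R\operatorname{Hom}_R(C,Y))$ for a complex $Y$. If $d=0$, then $R$ is a field, $R^+=\overline K\neq0$, and both theorems hold. We assume $d\ge1$ from now on.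

We use the following standard facts about a Noetherian local ring $(A,\mathfrak n,\kappa)$ of dimension $\delta$ and about normal domains.
\begin{enumerate}
\item[(F1)] \emph{Local cohomology.} The module $H^j_{\mathfrak n}(M)=\operatorname{colim}_n\operatorname{Ext}^j_A(A/\mathfrak n^n,M)$ is the cohomology of $\Gamma_{\mathfrak n}(J)$, for an injective resolution $J$ of $M$. If $\check C$ is the \v Cech complex on generators $x_1,\dots,x_r$ of $\mathfrak n$, the tensor product of the complexes $A\to A_{x_l}$, then $M\otimes\check C\simeq\Gamma_{\mathfrak n}(J)$. By Grothendieck's theorems, $H^j_{\mathfrak n}(M)=0$ for $j>\delta$ and every $M$; if $M\neq0$ is finitely generated, then $H^j_{\mathfrak n}(M)$ is zero for $j>\dim M$ and nonzero for $j=\dim M$.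
\item[(F2)] \emph{Projective dimension.} If $M$ is finitely generated with minimal free resolution $F_\bullet$, then $\operatorname{Tor}_j(\kappa,M)=\kappa\otimes F_j$ and $\operatorname{Ext}^j(M,\kappa)=\operatorname{Hom}(F_j,\kappa)$, so the vanishing of either gives $\operatorname{pd}M<j$. By Serre's theorem $A$ is regular if and only if $\operatorname{pd}\kappa<\infty$; then $\operatorname{pd}\kappa=\delta$ and $A$ is a Cohen--Macaulay UFD.
\item[(F3)] \emph{Injective dimension.} If $M$ is finitely generated, then its injective dimension is $\sup\{j:\mu_j(M)\ne0\}$ (Bass; \cite[3.1.14]{BH}). The ring $A$ is \emph{Gorenstein} if it has finite injective dimension over itself. Then $A$ is Cohen--Macaulay, $\mu_j(A)=0$ for $j\neq\delta$, and a finitely generated module has finite injective dimension if and only if it has finite projective dimension.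
\item[(F4)] \emph{Depth.} For $M\ne0$ finitely generated, $\operatorname{depth}M=\min\{j:\mu_j(M)\ne0\}$. An exact sequence $0\to U\to V\to W\to0$ gives $\operatorname{depth}U\ge\min(\operatorname{depth}V,\operatorname{depth}W+1)$ and $\operatorname{depth}W\ge\min(\operatorname{depth}V,\operatorname{depth}U-1)$. If $A$ is Cohen--Macaulay (CM), so are its localizations and its completion, and $\operatorname{ht}\mathfrak p+\dim A/\mathfrak p=\delta$ for all primes $\mathfrak p$.
\item[(F5)] \emph{Divisors and reflexive modules.} Let $S$ be a normal Noetherian domain with fraction field $L$. For each height one prime $P$ the ring $S_P$ is a DVR, with valuation $v_P$, and $S=\bigcap_PS_P$. For a divisor $D=\sum d_PP$ (a finite sum with integer coefficients) put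
\[
S(D)=\{b\in L: v_P(b)\ge -d_P\text{ for all }P\}.
\]
Then $S(D+\operatorname{div}c)=c^{-1}S(D)$ for $c\in L^\times$, and $S$ is a UFD if and only if every $S(D)$ is principal. A finitely generated module $M$ is reflexive if and only if $M_{\mathfrak p}$ is reflexive whenever $\operatorname{depth}S_{\mathfrak p}\le1$ and $\operatorname{depth}M_{\mathfrak p}\ge2$ whenever $\operatorname{depth}S_{\mathfrak p}\ge2$ \cite[1.4.1]{BH}. A reflexive module satisfies $M=\bigcap_PM_P$ inside $M\otimes L$. So a reflexive module of rank one is isomorphic to some $S(D)$, and it is free if $S$ is a UFD.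
\item[(F6)] \emph{Integral extensions.} Let $A\subseteq S$ be an integral extension of domains. Every prime of $A$ is contracted from $S$. Every valuation of $\operatorname{Frac}A$ extends to $\operatorname{Frac}S$, and the extension is $\ge0$ on $S$ if the valuation is $\ge0$ on $A$. If $A$ is normal, going-down holds and $\operatorname{ht}P=\operatorname{ht}(P\cap A)$. The integral closure of a normal Noetherian domain in a finite separable extension is a finite module. The normalization of a complete Noetherian local domain is a finite module and a complete local domain.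
\item[(F7)] \emph{Generic choices.} A $\mathbb Q$-vector space is not a finite union of proper affine subspaces.
\end{enumerate}

The hypothesis of Theorem~\ref{thm:A} concerns one degree, while finiteness of a homological dimension concerns all large degrees. Local cohomology bridges the two.

\begin{lemma}[Rigidity]\label{lem:rigid}
Let $M$ be any $R$-module. If $\mu_i(M)=0$ for some $i\ge d$, then $\mu_j(M)=0$ for all $j\ge i$.
\end{lemma}

\begin{proof}
By induction on length, $\operatorname{Ext}^i_R(U,M)=0$ for every module $U$ of finite length. Taking $U=\mathfrak m^n/\mathfrak m^{n+1}$ in the long exact sequence of $0\to U\to R/\mathfrak m^{n+1}\to R/\mathfrak m^n\to0$, we see that the maps $\operatorname{Ext}^{i+1}_R(R/\mathfrak m^n,M)\to\operatorname{Ext}^{i+1}_R(R/\mathfrak m^{n+1},M)$ are injective. So $\operatorname{Ext}^{i+1}_R(k,M)$ embeds in the colimit $H^{i+1}_{\mathfrak m}(M)$, which is zero by (F1) because $i+1>d$. Iterate.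
\end{proof}

The bound $i\ge d$ is needed: for a CM ring, $\mu_{d-1}(R)=0$ and $\mu_d(R)\ne0$.

\begin{lemma}[Trace]\label{lem:trace}
Let $B\supseteq\mathbb Q$ be a normal domain. Then $B$ is a direct summand of $B^+$ as a $B$-module. In particular, if $R$ is normal, then each $S_L$ is a finitely generated $R$-module and a direct summand of $R^+$.
\end{lemma}

\begin{proof}
Let $L=\operatorname{Frac}B$. For $w\in\overline L$ put $\rho(w)=[L':L]^{-1}\operatorname{Tr}_{L'/L}(w)$, where $L'$ is any finite extension containing $w$. Since $\operatorname{Tr}_{L''/L}(w)=[L'':L']\operatorname{Tr}_{L'/L}(w)$ for $L''\supseteq L'$, the value does not depend on $L'$. So $\rho$ is $L$-linear, and it is the identity on $L$. If $w$ is integral over $B$, then so are its conjugates, and the trace lies in $B$ by normality; the degree is a unit of $B$. Thus $\rho(B^+)=B$. For the last statement take $B=S_L$, note that $S_L^+=R^+$, and use (F6).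
\end{proof}

The example $M=K$ shows that we also need a Bass number of $R^+$ that does not vanish. As $R$ need not be normal, we get it from a normal ring attached to the completion.

\begin{lemma}\label{lem:nonvan}
We have $H^d_{\mathfrak m}(R^+)\ne0$. Consequently $\mu_d(R^+)\neq0$.
\end{lemma}

\begin{proof}
Choose a prime $P$ of $\hat R$ with $\dim\hat R/P=d$. It is a minimal prime, so it consists of zero divisors, whereas the nonzero elements of $R$ are nonzerodivisors of the flat algebra $\hat R$. Hence $P\cap R=0$. Let $B=\hat R/P$ and let $B'$ be its normalization, finite over $B$ by (F6). The inclusion $K\subseteq\operatorname{Frac}B$ extends to algebraic closures, and elements integral over $R$ are integral over $B$. So $R\to B^+$ factors through $R^+$. Consider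
\[
H^d_{\mathfrak m}(R)\to H^d_{\mathfrak m}(\hat R)\to H^d_{\mathfrak m}(B)\to H^d_{\mathfrak m}(B')\to H^d_{\mathfrak m}(B^+).
\]
The first map is bijective, since $H^d_{\mathfrak m}(\hat R)=H^d_{\mathfrak m}(R)\otimes_R\hat R$ and $H^d_{\mathfrak m}(R)$ is $\mathfrak m$-torsion. The second is surjective because $H^{d+1}_{\mathfrak m}=0$, and the third because $\dim B'/B<d$. The last is injective by Lemma~\ref{lem:trace}, as $B^+=(B')^+$. Since $H^d_{\mathfrak m}(B')\ne0$ by (F1), the composite is nonzero, and it factors through $H^d_{\mathfrak m}(R^+)$.

Let $I$ be the minimal injective resolution of $X$. Each $I^j$ is a direct sum of injective hulls $E_R(R/\mathfrak p)$, and $\Gamma_{\mathfrak m}$ kills those with $\mathfrak p\ne\mathfrak m$. So $\Gamma_{\mathfrak m}(I^j)$ is a sum of $\mu_j(X)$ copies of $E$. It is nonzero for $j=d$ because $H^d(\Gamma_{\mathfrak m}I)\ne0$.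
\end{proof}

\section{Two cases by hand}\label{sec:examples}

The first example is the model for Section~\ref{sec:reduction}, the second for Sections~\ref{sec:rankone}--\ref{sec:infinite}.

\begin{example}[Dimension one]\label{ex:dimone}
Let $d=1$ and $\mu_i(X)=0$ with $i\ge1$. The trace is not available, since $R$ is not known to be normal. But the normalization $\Delta$ of $R$ lies in $X$ and so acts on $X$. By the Krull--Akizuki theorem $\Delta$ is a Dedekind domain with finitely many maximal ideals, hence a PID, even when it is not finite over $R$. Let $\pi$ generate a maximal ideal of $\Delta$. The module $X/\pi X$ is nonzero by (F6), and it is a vector space over the field $\Delta/\pi\Delta\supseteq k$. So $k$ is a direct summand of the $R$-module $X/\pi X$. By Lemma~\ref{lem:rigid} the outer terms of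
\[
\operatorname{Ext}^i_R(k,X)\to\operatorname{Ext}^i_R(k,X/\pi X)\to\operatorname{Ext}^{i+1}_R(k,X)
\]
vanish. Hence $\operatorname{Ext}^i_R(k,k)=0$, and $R$ is regular by (F2).
\end{example}

\begin{example}[The quadric cone]\label{ex:cone}
Let $k$ be a field of characteristic zero, $S=k[[u,v]]$, and let $R=k[[u^2,uv,v^2]]$ be the ring of even power series, the invariants of $(u,v)\mapsto(-u,-v)$. An element of $K$ integral over $R$ lies in $S$ and is invariant, so $R$ is normal. It has dimension $2$, and $\mathfrak m$ needs three generators, so $R$ is not regular. We have $S=R\oplus M$, where $M=Ru+Rv$ consists of the odd series, and $S=S_L$ for $L=K(u)$. By Lemma~\ref{lem:trace}, both $R$ and $M$ are direct summands of $R^+$.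

Suppose $\mu_i(R^+)=0$ for some $i\ge2$. By Lemma~\ref{lem:rigid} and (F3), $R$ and $M$ have finite injective dimension, so $R$ is Gorenstein and $\operatorname{pd}M<\infty$. The sequence $u^2,v^2$ is regular on $S$, hence on $M$, and the Auslander--Buchsbaum formula $\operatorname{pd}M=\operatorname{depth}R-\operatorname{depth}M=0$ makes $M$ free. But $M$ has rank one and needs two generators. So $\mu_i(R^+)\neq0$ for all $i\ge2$.

The summand $M$ comes from a divisor. The ideal $P=uM=(u^2,uv)$ is prime of height one, with $R/P=k[[v^2]]$. It is the only height one prime containing $u^2$, because $(uv)^2=u^2v^2$; in $R_P$ we have $u^2=(uv)^2/v^2$, so $uv$ is a uniformizer and $\operatorname{div}(u^2)=2P$. Hence $R(P)=u^{-2}P$ and $M=u\cdot R(P)$: adjoining a square root of a function with divisor $2P$ has made $R(P)$ a direct summand of a finite normal extension.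
\end{example}

\section{Reduction to normal Gorenstein rings}\label{sec:reduction}

In this section we assume $\mu_i(X)=0$ for some $i\ge d$. By Lemmas~\ref{lem:rigid} and~\ref{lem:nonvan} the number
\[
N=\max\{j:\mu_j(X)\ne0\}
\]
exists and satisfies $d\le N<i$.

We want to run Example~\ref{ex:dimone} at each height one prime $\mathfrak p$, and for this we need $\operatorname{Ext}^j_R(R/\mathfrak p,X)_{\mathfrak p}=0$ for $j\gg0$. For a finitely generated module, (F3) would give this. For other modules the Bass numbers at $\mathfrak m$ say nothing about other primes. For instance, if $\mathfrak p\ne\mathfrak m$, all Bass numbers of $\kappa(\mathfrak p)=R_{\mathfrak p}/\mathfrak pR_{\mathfrak p}$ vanish, since an element of $\mathfrak m\setminus\mathfrak p$ acts on $\operatorname{Ext}^j_R(k,\kappa(\mathfrak p))$ both as zero and bijectively; yet $\operatorname{Ext}^j_R(R/\mathfrak p,\kappa(\mathfrak p))\ne0$ for all $j$ when $R_{\mathfrak p}$ is not regular. We therefore replace $X$ by a derived $\mathfrak m$-adic completion $Y$. It has the same Bass numbers and finite injective dimension, it is still a complex of $X$-modules,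 and it is still visible at $\mathfrak p$.

\subsection*{The complex $Y$}
For $x\in R$ let $T(x)$ be the telescope complex of Greenlees--May,
\[
\textstyle\bigoplus_{l\ge0}Re_l\to\bigoplus_{l\ge0}Re_l,\qquad e_0\mapsto e_0,\quad e_l\mapsto e_{l-1}-xe_l\ \ (l\ge1),
\]
in degrees $0$ and $1$. Let $T'(x)$ be the subcomplex obtained by omitting $e_0$ in degree $0$, so that $T(x)/T'(x)=R$. The differential of $T'(x)$ is injective: if $\sum a_l(e_{l-1}-xe_l)=0$, the coefficients of $e_0,e_1,\dots$ give $a_1=0$, $a_2=xa_1=0$, and so on. Its cokernel is the colimit of $R\xrightarrow{x}R\xrightarrow{x}\cdots$, which is $R_x$ with $e_l\mapsto x^{-l}$. So the projection $T(x)^0\to Re_0$ and the map $e_l\mapsto x^{-l}$ define a quasi-isomorphism from $T(x)$ to $R\to R_x$. Write $\mathfrak m=(x_1,\dots,x_r)$ and $T=T(x_1)\otimes\dots\otimes T(x_r)$. This is a complex of free modules in degrees $0,\dots,r$, with a map $T\to R$ and a quasi-isomorphism $T\to\check C$ of bounded complexes of flat modules. Put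
\[
Y=\operatorname{Hom}_R(T,X).
\]

\begin{lemma}\label{lem:Y}
\begin{enumerate}
\item[(a)] $Y$ is a complex of $X$-modules in degrees $-r,\dots,0$, and each term is a product of copies of $X$.
\item[(b)] $\operatorname{Ext}^j_R(C,Y)=0$ for every $R$-module $C$ and every $j>N$.
\item[(c)] $\operatorname{Ext}^N_R(k,Y)\ne0$.
\item[(d)] There are an element $\eta\in H^0(Y)$ and $R$-linear maps $\rho_n\colon H^0(Y)\to X/\mathfrak m^nX$, $n\ge1$, with $\rho_n(\eta)=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) holds because the terms of $T$ are free. Let $J$ and $I$ be an injective resolution of $C$ and the minimal injective resolution of $X$. By adjunction and (F1),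
\[
R\operatorname{Hom}_R(C,Y)\simeq R\operatorname{Hom}_R(C\otimes T,X)\simeq R\operatorname{Hom}_R(C\otimes\check C,X)\simeq\operatorname{Hom}_R(\Gamma_{\mathfrak m}J,I).
\]
A homomorphism from an $\mathfrak m$-torsion module to $I^q$ has image in $\Gamma_{\mathfrak m}I^q$, which is a sum of $\mu_q(X)$ copies of $E$ and so vanishes for $q>N$. The term of degree $j$ on the right is thus $\prod_{p\ge0}\operatorname{Hom}_R(\Gamma_{\mathfrak m}J^p,\Gamma_{\mathfrak m}I^{p+j})$, which is zero for $j>N$. This proves (b). For $C=k$ we have $k\otimes\check C=k$, so $\operatorname{Ext}^j_R(k,Y)=\operatorname{Ext}^j_R(k,X)$, which gives (c).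

For (d), let $W$ be a module killed by $\mathfrak m^n$ and let $x\in\mathfrak m$. The differential of $\operatorname{Hom}_R(T'(x),W)$ is, up to sign, $(w_l)_{l\ge0}\mapsto(w_{l-1}-xw_l)_{l\ge1}$. After reindexing it is $1-x\sigma$ with $\sigma$ the shift, and it is bijective because $(x\sigma)^n=0$. Since $0\to T'(x)\to T(x)\to R\to0$ splits in each degree, $W\to\operatorname{Hom}_R(T(x),W)$ is a quasi-isomorphism. Write $T=T(x_1)\otimes T''$. The map $W\to\operatorname{Hom}_R(T,W)$ induced by $T\to R$ factors as $W\to\operatorname{Hom}(T(x_1),W)\to\operatorname{Hom}(T(x_1),\operatorname{Hom}(T'',W))$, so it is a quasi-isomorphism by induction on $r$. With $W=X/\mathfrak m^nX$ we get maps $X\to H^0(Y)\to H^0(\operatorname{Hom}(T,W))\cong W$ whose composite is the canonical surjection. Let $\eta$ be the image of $1$.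
\end{proof}

\begin{proposition}\label{prop:CM}
The ring $R$ is Cohen--Macaulay.
\end{proposition}

\begin{proof}
Let $\underline y$ be a maximal regular sequence in $\mathfrak m$, of length $t=\operatorname{depth}R$, and let $R'=R/(\underline y)$. Since $\operatorname{depth}R'=0$, there is an exact sequence $0\to k\to R'\to C\to0$. In
\[
\operatorname{Ext}^N_R(R',Y)\to\operatorname{Ext}^N_R(k,Y)\to\operatorname{Ext}^{N+1}_R(C,Y)
\]
the last term is zero and the middle term is not, by Lemma~\ref{lem:Y}(b),(c). So $\operatorname{Ext}^N_R(R',Y)\ne0$. This module is computed by $\operatorname{Hom}_R(\mathcal K,Y)$, where the Koszul complex $\mathcal K$ on $\underline y$ lies in degrees $-t,\dots,0$ and $Y$ lies in degrees $\le0$. Hence $N\le t$, and $d\le N\le t\le d$.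
\end{proof}

\begin{proposition}\label{prop:normal}
The ring $R$ is normal.
\end{proposition}

\begin{proof}
A CM ring satisfies Serre's condition $(S_2)$, so by Serre's criterion it suffices to show that $R_{\mathfrak p}$ is regular for each prime $\mathfrak p$ of height one. Put $H=H^0(Y)$.

\emph{Step 1: $H_{\mathfrak p}\ne\mathfrak pH_{\mathfrak p}$.} Otherwise $s\eta\in\mathfrak pH$ for some $s\in R\setminus\mathfrak p$, and applying $\rho_n$ gives $s\in\mathfrak pX+\mathfrak m^nX$ for all $n\ge1$. If $\mathfrak p=\mathfrak m$, then $s$ is a unit in $\mathfrak mX$, which is impossible since a prime of $X$ lies over $\mathfrak m$. Let $\mathfrak p\ne\mathfrak m$. A Noetherian local domain that is not a field is dominated by a DVR of its fraction field. Take such a DVR for $R/\mathfrak p$, a prime $\mathfrak p'$ of $X$ over $\mathfrak p$, and an extension $w$ of the valuation to $\operatorname{Frac}(X/\mathfrak p')$. Then $w\ge0$ on $X/\mathfrak p'$ by (F6) and $w\ge1$ on $\mathfrak m/\mathfrak p$. The image $\bar s$ of $s$ lies in $\mathfrak m^n(X/\mathfrak p')$, so $w(\bar s)\ge n$ for all $n$. Hence $\bar s=0$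 and $s\in\mathfrak p$, a contradiction.

\emph{Step 2: a nonzero complex of vector spaces.} Let $\Delta$ be the normalization of $R_{\mathfrak p}$, a PID with finitely many maximal ideals by Krull--Akizuki. Since $\Delta\subseteq X_{\mathfrak p}$, the complex $Y_{\mathfrak p}$ is a complex of $\Delta$-modules, and its terms are torsion-free by Lemma~\ref{lem:Y}(a). For each prime element $\pi$ of $\Delta$ there is thus an exact sequence of complexes
\begin{equation}\label{eq:J}
0\to Y_{\mathfrak p}\xrightarrow{\ \pi\ }Y_{\mathfrak p}\to J_\pi\to0,\qquad J_\pi=Y_{\mathfrak p}/\pi Y_{\mathfrak p}.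
\end{equation}
Some $J_\pi$ is not exact. Otherwise every $\pi$ acts bijectively on $H^0(Y_{\mathfrak p})=H_{\mathfrak p}$. A nonzero $x\in\mathfrak p$ is a unit of $\Delta$ times a product of prime elements, so $H_{\mathfrak p}=xH_{\mathfrak p}$, contrary to Step 1.

\emph{Step 3: regularity.} Fix $\pi$ and $l$ with $H^l(J_\pi)\ne0$. A complex of vector spaces over a field is the direct sum of its cohomology and a contractible complex, and the field $\Delta/\pi\Delta$ contains $\kappa(\mathfrak p)$. So $\kappa(\mathfrak p)[-l]$ is a direct summand of $J_\pi$ as a complex of $R_{\mathfrak p}$-modules. As $R/\mathfrak p$ has a resolution by finite free modules and $Y$ is bounded, $\operatorname{Ext}^j_{R_{\mathfrak p}}(\kappa(\mathfrak p),Y_{\mathfrak p})=\operatorname{Ext}^j_R(R/\mathfrak p,Y)_{\mathfrak p}$, and this vanishes for $j>N$ by Lemma~\ref{lem:Y}(b). By \eqref{eq:J}, $\operatorname{Ext}^j_{R_{\mathfrak p}}(\kappa(\mathfrak p),J_\pi)=0$ for $j>N$. Hence $\operatorname{Ext}^{j}_{R_{\mathfrak p}}(\kappa(\mathfrak p),\kappa(\mathfrak p))=0$ for $j\gg0$, and $R_{\mathfrak p}$ is regular by (F2).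
\end{proof}

Now the trace is available. By Lemma~\ref{lem:trace} each $S_L$ is finitely generated and a direct summand of $X$, so $\mu_j(S_L)=0$ for $j>N$, and $S_L$ has finite injective dimension by (F3). The case $L=K$ says that $R$ is Gorenstein, and then (F3) gives $\operatorname{pd}_RS_L<\infty$ for all $L$. Theorem~\ref{thm:A} therefore follows from the next statement, proved at the end of Section~\ref{sec:infinite}.

\begin{proposition}\label{prop:pd}
Let $R\supseteq\mathbb Q$ be a normal Gorenstein local domain such that $\operatorname{pd}_RS_L<\infty$ for every finite extension $L/K$. Then $R$ is regular.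
\end{proposition}

\section{Divisorial modules as summands of Kummer extensions}\label{sec:rankone}

In Example~\ref{ex:cone} the divisor $2P$ was principal. For a divisor $D$ whose class has infinite order there is no $f$ with $\operatorname{div}f=eD$. The remedy is to allow an error term: it is enough that $\operatorname{div}f=eD+D'$ with all coefficients of $D'$ between $0$ and $e-1$, because a trace has integer valuation and rounds the error away. We take for $f$ a product of $e$ members of a pencil $a+\lambda b$ whose common divisor is $D$. Different members have no further component in common, so the construction works as soon as the multiplicities in the pencil are bounded independently of $\lambda$.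

\begin{lemma}\label{lem:rankone}
Let $(A,\mathfrak n)\supseteq\mathbb Q$ be a CM normal local domain of dimension $\delta\ge1$, let $S$ be its integral closure in a finite extension $L$ of $\operatorname{Frac}A$, and let $D=\sum d_PP$ be a divisor on $S$. Then $S(D)$ is isomorphic to a direct summand, as an $S$-module, of the integral closure $S'$ of $A$ in some finite extension $L'\supseteq L$.
\end{lemma}

\begin{proof}
The ring $S$ is finite over $A$ by (F6). Adding a principal divisor does not change $S(D)$ up to isomorphism, so we may assume $d_P\ge0$ for all $P$.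

\emph{The pencil.} Take $0\ne a\in S$ with $v_P(a)\ge d_P$ for all $P$, and let $P_1,\dots,P_m$ be the height one primes containing $a$. By prime avoidance (only one of the ideals to avoid is not prime) there is $\pi_j\in P_j$ outside $P_j^2S_{P_j}\cap S$ and outside $P_l$ for $l\ne j$. Put $b=\prod\pi_j^{d_{P_j}}$, so that $v_{P_j}(b)=d_{P_j}$. At any other $P$ we have $d_P=v_P(a)=0$. Hence
\begin{equation}\label{eq:min}
\min(v_P(a),v_P(b))=d_P\quad\text{for all }P.
\end{equation}
Put $x_\lambda=a+\lambda b$ for $\lambda\in\mathbb Q$; it is nonzero for all but at most one $\lambda$.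

\emph{Bounded colength.} As $\dim S/aS\le\delta-1$, there is a sequence $y=y_1,\dots,y_{\delta-1}$ in $\mathfrak n$ with $\ell_0:=\ell_A(S/(a,y)S)<\infty$. Let $C=S/yS$, $n=\ell_0+1$ and $V=C/\mathfrak n^nC$. By Cohen's theorem the Artinian ring $A/\mathfrak n^n$ contains a coefficient field $\kappa'\supseteq\mathbb Q$, and length equals $\kappa'$-dimension for its modules. Multiplications by $a$ and $b$ are $\kappa'$-linear maps of the finite-dimensional space $V$. A nonzero minor of maximal size of the matrix of $a$ is the value at $\lambda=0$ of the corresponding minor of $a+\lambda b$, a polynomial in $\lambda$. So for all but finitely many $\lambda$ the rank of $x_\lambda$ on $V$ is at least that of $a$, and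
\[
\ell(V/x_\lambda V)\le\ell(V/aV)\le\ell_0<n.
\]
Call $\lambda$ \emph{good} if this holds and $x_\lambda\ne0$. For good $\lambda$ let $C_\lambda=C/x_\lambda C$, so that $C_\lambda/\mathfrak n^nC_\lambda=V/x_\lambda V$. The chain $C_\lambda\supseteq\mathfrak nC_\lambda\supseteq\dots\supseteq\mathfrak n^nC_\lambda$ has $n$ steps and total length less than $n$, so $\mathfrak n^jC_\lambda=\mathfrak n^{j+1}C_\lambda$ for some $j<n$. By Nakayama's lemma $\mathfrak n^jC_\lambda=0$, and therefore $\ell(C_\lambda)\le\ell_0$.

\emph{Bounded multiplicities.} Let $\lambda$ be good and $P\ni x_\lambda$ a height one prime. We claim that $v_P(x_\lambda)\le\ell_0$. Let $Z=S/x_\lambda S$, viewed as an $A$-module, so that $Z/yZ=C_\lambda$. The prime $\mathfrak p=P\cap A$ has height one by (F6), lies in the support of $Z$, and satisfies $\dim A/\mathfrak p=\delta-1$; this is where the CM hypothesis is used. As $Z$ is a torsion module, $\bar A=A/\operatorname{ann}Z$ has dimension exactly $\delta-1$, and $y$ is a system of parameters of $\bar A$. For a finitely generated $\bar A$-module $U$ let $e(y;U)$ be the multiplicity, the limit of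 $(\delta-1)!\,\ell(U/(y)^mU)/m^{\delta-1}$ as $m\to\infty$. It is an integer, positive if $\dim U=\delta-1$. One has $e(y;U)=\sum_{\mathfrak q}\ell(U_{\mathfrak q})\,e(y;\bar A/\mathfrak q)$, the sum over the primes with $\dim\bar A/\mathfrak q=\delta-1$, and $e(y;U)\le\ell(U/yU)$ \cite[Theorems 14.7 and 14.10]{Mat}. Hence
\[
\ell_0\ge\ell(Z/yZ)\ge e(y;Z)\ge\ell_{A_{\mathfrak p}}(Z_{\mathfrak p})\,e(y;A/\mathfrak p)\ge\ell_{A_{\mathfrak p}}(Z_{\mathfrak p})\ge\ell_{S_P}(Z_P)=v_P(x_\lambda).
\]

\emph{The Kummer extension.} Let $e=\ell_0+1$, choose distinct good values $\lambda_1,\dots,\lambda_e$, and put $f=\prod_jx_{\lambda_j}$. Fix $P$. By \eqref{eq:min}, $v_P(x_{\lambda_j})\ge d_P$ for all $j$. At most one of these inequalities is strict: both $a$ and $b$ are $\mathbb Q$-linear combinations of any two members of the pencil, so two strict inequalities would contradict \eqref{eq:min}. An exceptional factor has valuation at most $\ell_0<e$. Thus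
\begin{equation}\label{eq:f}
e\,d_P\le v_P(f)<e\,d_P+e\quad\text{for all }P.
\end{equation}
Let $z^e=f$ and $L'=L(z)$. If $b'\in S(D)$, then $(b'z)^e=b'^ef$ has nonnegative valuation at every $P$ by \eqref{eq:f}, so it lies in $S$ and $b'z\in S'$. This defines $\alpha\colon S(D)\to S'$, $\alpha(b')=b'z$. Define $\beta\colon S'\to L$ by $\beta(w)=[L':L]^{-1}\operatorname{Tr}_{L'/L}(w/z)$. Let $\tilde v$ extend $v_P$ to a normal closure of $L'/L$, and let $\sigma$ run over the $L$-embeddings of $L'$ into it. Then $\tilde v(\sigma w)\ge0$ by (F6), and $(\sigma z)^e=f$ gives $\tilde v(\sigma z)=v_P(f)/e<d_P+1$. So each term of $\sum_\sigma\sigma(w/z)$ has value greater than $-d_P-1$. Nonzero rational numbers are units of $S$, so $v_P(\beta(w))>-d_P-1$, and since this is an integer, $v_P(\beta(w))\ge-d_P$. Thus $\beta$ maps $S'$ to $S(D)$. Both maps are $S$-linear, and $\beta\alpha(b')=[L':L]^{-1}\operatorname{Tr}_{L'/L}(b')=b'$.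
\end{proof}

\begin{corollary}\label{cor:UFD}
A ring $R$ as in Proposition~\ref{prop:pd} is a UFD.
\end{corollary}

\begin{proof}
We may assume $\dim R\ge1$. By Lemma~\ref{lem:rankone} with $S=A=R$, each $R(D)$ is a direct summand of some $S_L$, so it has finite projective dimension and, $R$ being local, a finite free resolution. To each finitely generated module over a normal Noetherian domain is attached a divisor class, which is additive on short exact sequences, vanishes on free modules, and for $R(D)$ is the class of $D$ up to a sign convention \cite[VII, \S4.7]{Bou}. So the class of $D$ is trivial and $R(D)$ is principal. Apply (F5).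
\end{proof}

\section{Squarefree members of a pencil}\label{sec:pencil}

Over a UFD the divisorial modules are free and give no more information. In the next section a module of rank two becomes a divisorial module over $A[\sqrt q]$, and this ring is normal only when $q$ is squarefree. So we now need multiplicity at most one in a pencil, not just a bound. The tool is differentiation. The ring $A$ itself may have no useful derivations, so we pass to a finite extension of a power series ring.

\begin{lemma}\label{lem:bertini}
Let $(A,\mathfrak n)\supseteq\mathbb Q$ be a CM local UFD of dimension $\delta\ge2$, and let $a,b\in\mathfrak n$ be nonzero and coprime. For all but finitely many $\lambda\in\mathbb Q$, the element $a+\lambda b$ is nonzero and not divisible by the square of a prime element.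
\end{lemma}

\begin{proof}
Let $P$ be a minimal prime of $\hat A$ and let $B'$ be the normalization of $\hat A/P$. As in the proof of Lemma~\ref{lem:nonvan}, $P\cap A=0$, and $B'$ is a complete normal local domain finite over $\hat A$, whose maximal ideal contains $\mathfrak n$. Since $\hat A$ is CM, $\dim B'=\delta$. By Cohen's theorem $B'$ is finite over a subring $A_0=\kappa[[t_1,\dots,t_\delta]]$, where $\kappa$ is a coefficient field.

\emph{No height one prime $\mathfrak p$ of $B'$ contains both $a$ and $b$.} Coprime elements of $\mathfrak n$ form a regular sequence in the UFD $A$, so $\dim\hat A/(a,b)=\delta-2$ and $\dim B'/(a,b)B'\le\delta-2$. On the other hand $\mathfrak p\cap A_0$ has height one by (F6), so $\dim B'/\mathfrak p=\delta-1$. Two consequences follow. Each $\mathfrak p$ contains $a+\lambda b$ for at most one $\lambda$. And $a\notin bB'$, since the nonzero nonunit $b$ lies in some height one prime; in particular $a+\lambda b\ne0$ for all $\lambda$.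

\emph{Derivations.} The derivations $\partial_i=\partial/\partial t_i$ extend uniquely to the finite separable extension $\operatorname{Frac}B'$ of $\operatorname{Frac}A_0$. Let $\beta_1,\dots,\beta_m$ generate $B'$ over $A_0$, and choose $0\ne g_0\in A_0$ with $g_0\partial_i\beta_j\in B'$ for all $i,j$. By the Leibniz rule $D_i=g_0\partial_i$ maps $B'$ to $B'$, hence $B'_{\mathfrak p}$ to $B'_{\mathfrak p}$. If $f\in B'$ and $v_{\mathfrak p}(f)\ge2$, write $f=\pi^2\gamma$ in $B'_{\mathfrak p}$ with $\pi$ a uniformizer; then $D_if\in\pi B'_{\mathfrak p}\cap B'=\mathfrak p$. For $f=a+\lambda b$ we conclude that $\mathfrak p$ contains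
\[
bD_if-fD_ib=bD_ia-aD_ib=:w_i,
\]
an element that does not depend on $\lambda$.

\emph{Some $w_i$ is nonzero.} Suppose not. Then $\theta=a/b$ satisfies $D_i\theta=w_i/b^2=0$, so $\partial_i\theta=0$ for all $i$. Apply $\partial_i$ to the minimal equation $\theta^m+c_1\theta^{m-1}+\dots+c_m=0$ over $\operatorname{Frac}A_0$. The result $\sum_j(\partial_ic_j)\theta^{m-j}=0$ has lower degree, so $\partial_ic_j=0$ for all $i,j$. Write a coefficient as $c=g_1/g$ in lowest terms in the UFD $A_0$. From $g\,\partial_ig_1=g_1\,\partial_ig$ we get $g\mid\partial_ig$ for all $i$. Suppose $g$ has order $o\ge1$ and initial form $g^*$. Euler's identity $\sum t_i\partial_ig^*=o\,g^*\ne0$ shows that some $\partial_ig$ is nonzero of order $o-1$, so it is not a multiple of $g$. Hence $g$ is a unit, $c$ is a power series with zero partial derivatives, and $c\in\kappa$. Then $\theta$ is integral over $\kappa\subseteq B'$, so $\theta\in B'$ and $a\in bB'$, a contradiction.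

Fix $w_i\ne0$. Finitely many height one primes contain it, and each contains $a+\lambda b$ for at most one $\lambda$. For all other $\lambda$ we have $v_{\mathfrak p}(a+\lambda b)\le1$ for every $\mathfrak p$. If $p^2\mid a+\lambda b$ for a prime element $p\in A$, then $p$ is a nonzero nonunit of $B'$, and a height one prime $\mathfrak p\ni p$ has $v_{\mathfrak p}(a+\lambda b)\ge2$.
\end{proof}

\begin{remark}
Over a perfect field $\kappa$ of characteristic $p$ the analogous statement fails: in $\kappa[[t_1,t_2]]$ every member $t_1^p+\lambda t_2^p=(t_1+\lambda^{1/p}t_2)^p$, $\lambda\in\kappa$, is a $p$-th power.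
\end{remark}

\section{Rank two modules and double covers}\label{sec:ranktwo}

An endomorphism $\varphi$ of trace zero of a rank two module $M$ satisfies $\varphi^2=q$ with $q=-\det\varphi$, so it makes $M$ a module of rank one over $A[\sqrt q]$. To produce such endomorphisms we use an alternating form $\omega$ on $M$: the maps $v\mapsto x\,\omega(y,v)+y\,\omega(x,v)$ have trace zero. A one-parameter family of them gives a pencil of values $q$, to which Lemma~\ref{lem:bertini} applies.

\begin{lemma}\label{lem:ranktwo}
Let $A$ be as in Lemma~\ref{lem:bertini}, with fraction field $K_A$, and let $M$ be a finitely generated reflexive $A$-module of rank $2$ that is not free. Then $M$ is isomorphic to a direct summand of the integral closure of $A$ in a finite extension of $K_A$.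
\end{lemma}

\begin{proof}
Below, $\mathfrak p$ denotes a height one prime of $A$; it is principal, and $M_{\mathfrak p}$ is free of rank $2$.

\emph{The form.} The module $(\bigwedge^2M)^{**}$ is reflexive of rank one, hence isomorphic to $A$ by (F5). The composite $M\times M\to\bigwedge^2M\to A$ is an alternating form $\omega$, and it is perfect on each $M_{\mathfrak p}$ because $\bigwedge^2M_{\mathfrak p}\to A_{\mathfrak p}$ is bijective. If $x,y$ is a basis of $M\otimes K_A$, the identity $\omega(x,y)v=\omega(v,y)x-\omega(v,x)y$ holds for $v=x$ and $v=y$, hence for all $v$. So if $\omega(x,y)$ were a unit for some $x,y\in M$, then $M=Ax+Ay$ would be free. As $M$ is not free, $\omega(M,M)\subseteq\mathfrak n$.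

\emph{Choice of $x,y,s$.} Call $x\in M$ \emph{primitive} if $x\notin\mathfrak pM_{\mathfrak p}$ for all $\mathfrak p$. Every line in $M\otimes K_A$ contains a primitive element. Indeed, let $Ax$ be maximal among the cyclic submodules of $M$ contained in the line. If $x\in\pi M_{(\pi)}$ for a prime element $\pi$, then $x/\pi\in\bigcap_{\mathfrak p}M_{\mathfrak p}=M$ generates a strictly larger submodule. Choose primitive elements $x,y$ on different lines and put $h=\omega(x,y)$, a nonzero element of $\mathfrak n$. Let $\mathfrak p_1,\dots,\mathfrak p_m$ be the height one primes containing $h$. The image of $x$ in $M\otimes\kappa(\mathfrak p_j)$ is nonzero and $\omega$ is nondegenerate there, so $\{s\in M:\omega(s,x)\in\mathfrak p_j\}$ is a proper $\mathbb Q$-subspace of $M$; the same holds with $y$ in place of $x$. By (F7) there is $s\in M$ outside these $2m$ subspaces. Put $u=\omega(s,x)$ and $w=\omega(s,y)$. They lie in $\mathfrak n$ and in no $\mathfrak p_j$, and they are nonzero because $m\ge1$. So $h^2$ and $-2uw$ are nonzero coprime elements of $\mathfrak n$, and by Lemma~\ref{lem:bertini} there is $c\in\mathbb Q$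 such that
\[
q=h^2-2c\,uw\in\mathfrak n
\]
is nonzero and squarefree.

\emph{The endomorphism.} For $a,b\in M$ let $\varepsilon_{a,b}(v)=a\,\omega(b,v)$. Then $\operatorname{Tr}\varepsilon_{a,b}=\omega(b,a)$ and $\varepsilon_{a,b}\varepsilon_{a',b'}=\omega(b,a')\varepsilon_{a,b'}$, so $\operatorname{Tr}(\varepsilon_{a,b}\varepsilon_{a',b'})=\omega(b,a')\omega(b',a)$. Put $\varphi=\varepsilon_{x,y}+\varepsilon_{y,x}+c\,\varepsilon_{s,s}\in\operatorname{End}_A(M)$. Its trace is $\omega(y,x)+\omega(x,y)+c\,\omega(s,s)=0$. In $\operatorname{Tr}\varphi^2$, the squares of $\varepsilon_{x,y}$ and $\varepsilon_{y,x}$ contribute $h^2$ each, the products $\varepsilon_{x,y}\varepsilon_{y,x}$, $\varepsilon_{y,x}\varepsilon_{x,y}$ and $\varepsilon_{s,s}^2$ are zero, and the mixed terms contribute $2c\,\omega(y,s)\omega(s,x)+2c\,\omega(x,s)\omega(s,y)=-4c\,uw$. By the Cayley--Hamilton theorem $\varphi^2$ is the scalar $-\det\varphi$, which must equal $\frac12\operatorname{Tr}\varphi^2=h^2-2c\,uw$. So $\varphi^2=q$.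

\emph{The double cover.} The nonunit $q$ has a prime factor of exponent one, so it is not a square in $K_A$. Let $L=K_A(\sqrt q)$ and $S=A\oplus A\sqrt q$. Then $S$ is the integral closure of $A$ in $L$. For if $\alpha+\beta\sqrt q$ is integral, with $\alpha,\beta\in K_A$, its trace $2\alpha$ and norm $\alpha^2-\beta^2q$ lie in $A$. So $\alpha\in A$ and $\beta^2q\in A$, and $2v_{\mathfrak p}(\beta)\ge-v_{\mathfrak p}(q)\ge-1$ gives $v_{\mathfrak p}(\beta)\ge0$ for all $\mathfrak p$. Let $\sqrt q$ act on $M$ by $\varphi$. Then $M\otimes K_A$ is an $L$-vector space of dimension one, and we view $M$ as an $S$-submodule of $L$. For each $\mathfrak p$, the module $M_{\mathfrak p}$ is a fractional ideal of the Dedekind domain $S_{\mathfrak p}$, whose maximal ideals are the height one primes $P$ of $S$ over $\mathfrak p$. So $M_{\mathfrak p}=\{b\in L:v_P(b)\ge-d_P\text{ for }P\text{ over }\mathfrak p\}$ for suitable integers $d_P$. There is $0\ne g\in A$ with $gM\subseteq S$ and $gS\subseteq M$, so $M_{\mathfrak p}=S_{\mathfrak p}$ for $\mathfrak p\not\ni g$, and almost all $d_P$ are zero. Every height one prime of $S$ lies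 over some $\mathfrak p$ by (F6). Therefore $M=\bigcap_{\mathfrak p}M_{\mathfrak p}=S(D)$ with $D=\sum d_PP$, and Lemma~\ref{lem:rankone} applies.
\end{proof}

\begin{example}\label{ex:syz}
Let $A=k[[t_1,t_2,t_3]]$, $\xi=(t_1,t_2,t_3)\in A^3$ and $M=A^3/A\xi$, the second syzygy of $k$ in the Koszul resolution. Take $\omega(a,b)=\det(\xi,a,b)$, so $\omega(e_1,e_2)=t_3$, $\omega(e_2,e_3)=t_1$, $\omega(e_3,e_1)=t_2$. With $x=e_1$, $y=e_2$, $s=e_3$ and $c=\frac12$ we get $h=t_3$, $u=t_2$, $w=-t_1$, and
\[
\varphi(e_1)=-t_3e_1+\tfrac12t_2e_3,\qquad\varphi(e_2)=t_3e_2-\tfrac12t_1e_3,\qquad\varphi(e_3)=t_1e_1-t_2e_2.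
\]
For instance $\varphi^2(e_3)=-t_3(t_1e_1+t_2e_2)+t_1t_2e_3=(t_3^2+t_1t_2)e_3$, by the relation $\sum t_je_j=0$. The element $q=t_3^2+t_1t_2$ is squarefree: if $p^2\mid q$ with $p$ a nonunit, initial forms would make this quadratic form of rank three a multiple of the square of a linear form. So $M$ is a divisorial module over $A[z]/(z^2-t_3^2-t_1t_2)$.
\end{example}

\section{A rank two module of infinite projective dimension}\label{sec:infinite}

Syzygies of the residue field of a singular ring have infinite projective dimension, but their rank may be large. We cut the rank down to two by factoring out a free submodule. The quotient stays reflexive if the basis of the submodule remains independent at all primes of height at most two, and a general choice achieves this.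

\begin{lemma}\label{lem:basic}
Let $A\supseteq\mathbb Q$ be a Noetherian domain and $N$ a finitely generated $A$-module that is free of rank $n\ge3$ at all primes of height $\le2$. There are $z_1,\dots,z_{n-2}\in N$ whose images in $N\otimes\kappa(\mathfrak p)$ are linearly independent for every prime $\mathfrak p$ of height $\le2$.
\end{lemma}

\begin{proof}
For a tuple $\mathbf w=(w_1,\dots,w_t)$ in $N$ let $r_{\mathfrak p}(\mathbf w)$ be the dimension of its span in $N\otimes\kappa(\mathfrak p)$. Consider the condition
\[
(*)\qquad r_{\mathfrak p}(\mathbf w)\ge\min(t,\,n-\operatorname{ht}\mathfrak p)\quad\text{whenever }\operatorname{ht}\mathfrak p\le2.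
\]
A generating tuple satisfies $(*)$ and has $t\ge n$. For $t=n-2$, condition $(*)$ is the claim. So it suffices to pass from a tuple $\mathbf w$ of length $t\ge n-1$ with $(*)$ to one of length $t-1$. For $\mathbf a\in\mathbb Q^{t-1}$ let $\mathbf w'=(w_l+a_lw_t)_{l<t}$. Then $r_{\mathfrak p}(\mathbf w')\ge r_{\mathfrak p}(\mathbf w)-1$.

Let $\operatorname{ht}\mathfrak p=j\le2$. If $r_{\mathfrak p}(\mathbf w)\ge\min(t,n-j+1)$, then $(*)$ holds for $\mathbf w'$ at $\mathfrak p$, whatever $\mathbf a$ is. Otherwise $r_{\mathfrak p}(\mathbf w)<t$ and $r_{\mathfrak p}(\mathbf w)\le n-j$, and $(*)$ forces $r_{\mathfrak p}(\mathbf w)=n-j<t$; call such $\mathfrak p$ \emph{critical}. There are finitely many critical primes. To see this let $Q=N/\sum Aw_l$. By Nakayama's lemma the support of $\bigwedge^jQ$ is the set of primes at which $\dim Q\otimes\kappa(\cdot)\ge j$, so it contains each critical prime $\mathfrak p$ of height $j$. A prime $\mathfrak p'\subsetneq\mathfrak p$ has height $j'<j$, so $r_{\mathfrak p'}(\mathbf w)\ge\min(t,n-j')\ge n-j+1$, and $\mathfrak p'$ is not in the support. Thus $\mathfrak p$ is one of the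 finitely many minimal primes of the support.

At a critical prime there is a nontrivial relation $\sum_{l\le t}c_lw_l=0$ in $N\otimes\kappa(\mathfrak p)$, and then $\sum_{l<t}c_lw'_l=(\sum_{l<t}c_la_l-c_t)w_t$. If $\sum_{l<t}c_la_l\ne c_t$, then $w_t$ lies in the span of $\mathbf w'$ and $r_{\mathfrak p}(\mathbf w')=n-j$, as needed. The $\mathbf a\in\mathbb Q^{t-1}$ with $\sum_{l<t}c_la_l=c_t$ form an affine subspace or the empty set. It is not all of $\mathbb Q^{t-1}$, since $\mathbf a=0$ and the unit vectors would give $c_l=0$ for all $l$. By (F7) some $\mathbf a$ works at all critical primes.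
\end{proof}

\begin{lemma}\label{lem:cut}
Let $(A,\mathfrak n,\kappa)\supseteq\mathbb Q$ be a CM local UFD of dimension $\delta\ge3$. Let $2\le i\le\delta$, and let $N$ be an $i$-th syzygy of $\kappa$ in a resolution by finite free modules. If $N$ is not free, there is an exact sequence $0\to F\to N\to M\to0$ with $F$ free and $M$ reflexive of rank $2$.
\end{lemma}

\begin{proof}
By (F4) and induction, $\operatorname{depth}N\ge i\ge2$. At a prime $\mathfrak p\ne\mathfrak n$ we have $\kappa_{\mathfrak p}=0$, so the resolution splits and $N_{\mathfrak p}$ is free. By (F5), $N$ is reflexive, and its rank $n$ is at least $2$ because it is not free. If $n=2$, take $F=0$. If $n\ge3$, note that primes of height $\le2$ differ from $\mathfrak n$, take $z_1,\dots,z_{n-2}$ from Lemma~\ref{lem:basic}, and put $F=\sum Az_l$ and $M=N/F$. Independence at $\mathfrak p=0$ shows that $F$ is free of rank $n-2$. At a prime of height $\le2$ the $z_l$ are part of a basis of $N_{\mathfrak p}$ by Nakayama's lemma, so $M_{\mathfrak p}$ is free of rank $2$. At a prime of height $\ge3$ we have $\operatorname{depth}N_{\mathfrak p}\ge2$ and $\operatorname{depth}A_{\mathfrak p}\ge3$,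 so $\operatorname{depth}M_{\mathfrak p}\ge2$ by (F4). By (F5), $M$ is reflexive.
\end{proof}

\begin{lemma}\label{lem:infinite}
Let $(A,\mathfrak n,\kappa)\supseteq\mathbb Q$ be a CM local UFD that is not regular. There is a finitely generated reflexive $A$-module $M$ of rank $2$ with $\operatorname{pd}_AM=\infty$.
\end{lemma}

\begin{proof}
A normal local domain of dimension $\le1$ is a field or a DVR, so $\delta=\dim A\ge2$. Also $\operatorname{pd}\kappa=\infty$ by (F2), so every syzygy of $\kappa$ has infinite projective dimension.

If $\delta\ge3$, apply Lemma~\ref{lem:cut} to a $\delta$-th syzygy $N$ of $\kappa$. If $\operatorname{pd}M$ were finite, so would be $\operatorname{pd}N$.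

If $\delta=2$, the prime $\mathfrak n$ itself has height two and Lemma~\ref{lem:basic} does not apply. Instead we enlarge the first syzygy $\mathfrak n$, which has rank one and depth one. Let $\zeta\in\operatorname{Ext}^1_A(\kappa,\mathfrak n)$ be the class of $0\to\mathfrak n\to A\to\kappa\to0$. Since $\operatorname{Ext}^j(\kappa,A)=0$ for $j\le1$, the long exact sequence of $\operatorname{Hom}(\kappa,-)$ shows that $\operatorname{Ext}^1(\kappa,\mathfrak n)\cong\operatorname{Hom}(\kappa,\kappa)$ is one-dimensional, spanned by $\zeta$. The long exact sequence of $\operatorname{Hom}(-,A)$ gives an isomorphism $\operatorname{Ext}^1(\mathfrak n,A)\cong\operatorname{Ext}^2(\kappa,A)\ne0$, which up to sign is the Yoneda product $\xi\mapsto\xi\zeta$. Let $0\to A\to M\to\mathfrak n\to0$ be an extension with class $\xi\ne0$. In the exact sequence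
\[
0=\operatorname{Ext}^1(\kappa,A)\to\operatorname{Ext}^1(\kappa,M)\to\operatorname{Ext}^1(\kappa,\mathfrak n)\to\operatorname{Ext}^2(\kappa,A)
\]
the last map sends $\zeta$ to $\pm\xi\zeta\ne0$, so it is injective and $\operatorname{Ext}^1(\kappa,M)=0$. The module $M$ is torsion-free of rank $2$, being an extension of $\mathfrak n$ by $A$. So $\operatorname{Hom}(\kappa,M)=0$, $\operatorname{depth}M=2$, and $M$ is free at primes of height $\le1$. By (F5) it is reflexive. If $\operatorname{pd}M$ were finite, so would be $\operatorname{pd}\mathfrak n$.
\end{proof}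

\begin{proof}[Proof of Proposition~\ref{prop:pd}]
Suppose that $R$ is not regular. It is CM by (F3), which is all that this proof uses of the Gorenstein hypothesis, and it is a UFD by Corollary~\ref{cor:UFD}. Lemma~\ref{lem:infinite} gives a reflexive module $M$ of rank $2$ with $\operatorname{pd}M=\infty$, and $\dim R\ge2$. The module $M$ is not free, so by Lemma~\ref{lem:ranktwo} it is a direct summand of some $S_L$. Then $\operatorname{pd}M\le\operatorname{pd}S_L<\infty$, a contradiction.
\end{proof}

By the reduction in Section~\ref{sec:reduction}, this completes the proof of Theorem~\ref{thm:A}.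

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

\emph{Part (1).} The first statement is Lemma~\ref{lem:nonvan}, and the second is the contrapositive of Theorem~\ref{thm:A}. If $R$ is regular, then $\operatorname{pd}k=d$ and $\mu_i(R^+)=0$ for $i>d$.

\emph{Part (3).} Let $R$ be normal with $d\ge2$, and fix $L$. Take $0\ne x\in\mathfrak m$. As $S_L$ is normal, the associated primes of $S_L/xS_L$ have height one, and by (F6) they contract to height one primes of $R$. Since $d\ge2$, prime avoidance gives $y\in\mathfrak m$ outside all of them. So $x,y$ is a regular sequence on $S_L$, and $\mu_0(S_L)=\mu_1(S_L)=0$ by (F4). As $k$ has a resolution by finite free modules, $\operatorname{Ext}^j_R(k,-)$ commutes with directed unions, and $\operatorname{Ext}^j_R(k,R^+)=\operatorname{colim}_L\operatorname{Ext}^j_R(k,S_L)=0$ for $j=0,1$. The ring of Example~\ref{ex:cone} is normal of dimension $2$ and not regular, so for $d=2$ Theorem~\ref{thm:A} fails for $i=0$ and $i=1$.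

\emph{Part (2).} Let $R$ be regular. By (1), $\mu_d(R^+)\ne0$ and $\mu_i(R^+)=0$ for $i>d$. If $d=1$, then $\mu_0(R^+)=0$ because $R^+$ is torsion-free. If $d\ge2$, then $\mu_0=\mu_1=0$ by (3), and it remains to show $\mu_i(R^+)\neq0$ for $2\le i\le d-1$; here $d\ge3$. Let $N_j$ be the $j$-th syzygy of $k$, with $N_0=k$. A finite free module $F$ has $\operatorname{Ext}^j_R(k,F)=0$ for $j<d$, so the sequences $0\to N_j\to F_{j-1}\to N_{j-1}\to0$ give
\[
\operatorname{Ext}^i_R(k,N_i)\cong\operatorname{Ext}^{i-1}_R(k,N_{i-1})\cong\dots\cong\operatorname{Hom}_R(k,k)\ne0 .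
\]
In particular $N_i$ is not free. Lemma~\ref{lem:cut} gives $0\to F\to N_i\to M\to0$ with $M$ reflexive of rank $2$. Since $\operatorname{Ext}^i_R(k,F)=0$, the map $\operatorname{Ext}^i_R(k,N_i)\to\operatorname{Ext}^i_R(k,M)$ is injective. So $\mu_i(M)\ne0$, and $M$ is not free. By Lemmas~\ref{lem:ranktwo} and~\ref{lem:trace}, $M$ is a direct summand of $R^+$, and $\mu_i(R^+)\ne0$. (For $R=k[[t_1,t_2,t_3]]$ and $i=2$, the module $M$ is that of Example~\ref{ex:syz}.)

\emph{Part (4).} Let $R$ be Gorenstein and $\operatorname{Tor}_i^R(k,X)=0$. If $R$ is normal and $i\ge1$, then $\operatorname{Tor}_i^R(k,S_L)=0$ for every $L$ by Lemma~\ref{lem:trace}, so $\operatorname{pd}_RS_L<\infty$ by (F2), and Proposition~\ref{prop:pd} applies.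

Now let $i\ge d\ge1$, with no normality assumption. We show $\mu_{d+1}(X)=0$; then Theorem~\ref{thm:A} applies. The functor $\operatorname{Hom}_R(-,E)$ is exact and kills no nonzero module, and $\operatorname{Ext}^j_R(k,\operatorname{Hom}_R(X,E))\cong\operatorname{Hom}_R(\operatorname{Tor}^R_j(k,X),E)$. So Lemma~\ref{lem:rigid}, applied to $\operatorname{Hom}_R(X,E)$, gives $\operatorname{Tor}_j^R(k,X)=0$ for all $j\ge i$. Let $Z$ be the $(i-1)$-st syzygy of $X$ in a free resolution, with $Z=X$ if $i=1$. Then $\operatorname{Tor}^R_j(k,Z)=0$ for $j\ge1$, hence $\operatorname{Tor}_j^R(U,Z)=0$ for $j\ge1$ and every $U$ of finite length.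

Let $y$ be a system of parameters of $R$, a regular sequence since $R$ is CM, and put $R'=R/(y)$ and $W=Z/yZ$. The ring $R'$ is Artinian and Gorenstein, that is, injective over itself. We claim that $W$ is a free $R'$-module. If $P_\bullet$ is a free resolution of $Z$ over $R$, then $R'\otimes P_\bullet$ is a free resolution of $W$ over $R'$, so $\operatorname{Tor}_1^{R'}(k,W)=\operatorname{Tor}^R_1(k,Z)=0$. Lift a basis of $W/\mathfrak mW$ to a map $\psi\colon F'\to W$ from a free $R'$-module. Its cokernel $U$ satisfies $U=\mathfrak mU$, so $U=0$ because $\mathfrak mR'$ is nilpotent. The vanishing of $\operatorname{Tor}_1$ then gives $\ker\psi=\mathfrak m\ker\psi$, so $\ker\psi=0$ as well. Over a Noetherian ring direct sums of injectives are injective, so $W$ is an injective $R'$-module.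

Let $J$ be an injective resolution of $Z$ over $R$. Then $\operatorname{Hom}_R(R',J)$ is a bounded below complex of injective $R'$-modules. By the self-duality of the Koszul complex on $y$, its cohomology is $\operatorname{Ext}^j_R(R',Z)\cong\operatorname{Tor}^R_{d-j}(R',Z)$, which is $W$ for $j=d$ and zero otherwise. So this complex represents $W[-d]$, and from $\operatorname{Hom}_R(k,J)=\operatorname{Hom}_{R'}(k,\operatorname{Hom}_R(R',J))$ we get
\[
\operatorname{Ext}^j_R(k,Z)\cong\operatorname{Ext}^{j-d}_{R'}(k,W)=0\qquad(j>d).
\]
Finally $\operatorname{Ext}^j_R(k,P)=0$ for $j>d$ and every free module $P$, by (F3) and because $\operatorname{Ext}^j_R(k,-)$ commutes with direct sums. Shifting along the first $i-1$ steps of the resolution of $X$ gives $\operatorname{Ext}^{d+1}_R(k,X)\cong\operatorname{Ext}^{d+i}_R(k,Z)=0$. This completes the proof of Theorem~\ref{thm:B}.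

\begin{thebibliography}{9}

\bibitem{AM} Mohsen Asgharzadeh and Elham Mahdavi, \emph{Non-Noetherian Bass and Betti numbers}, arXiv:2606.20391 (2026).

\bibitem{Bou} Bourbaki, \emph{Commutative Algebra}, Chapter VII, \S4.7.

\bibitem{BH} Bruns and Herzog, statements 1.4.1 and 3.1.14.

\bibitem{Mat} Matsumura, \emph{Commutative Ring Theory}, Theorems 14.7 and 14.10.

\end{thebibliography}
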